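
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The associated variety of the minimal $\mathcal W$-algebra\\ of $\mathfrak{sl}_n$ at integer levels $k\ge -1$}


\begin{abstract}
Let $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$ be the simple minimal $\mathcal W$-algebra of $\mathfrak{sl}_n$ at level $k$. We prove that its associated variety is isomorphic to the affine line for all integers $n\ge 4$ and $k\ge -1$. The case $k=-1$, due to Arakawa and Moreau, is used as an input. For $k\ge 0$ the quantum Hamiltonian reduction of the simple affine vertex algebra of level $k$ vanishes, so the $\mathcal W$-algebra has to be obtained from a larger quotient of the universal affine vertex algebra. We show that the vertex algebra generated by the diagonal currents in $L_{k+1}(\mathfrak{sl}_n)\otimes L_{-1}(\mathfrak{sl}_n)$ is such a quotient, and we bound its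 associated variety from above by a nilpotent determinant in free fields and from below by the associated variety of $L_{-1}(\mathfrak{sl}_n)$.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $V$ be a vertex algebra and let $C_2(V)$ be the span of all $a_{(-2)}b$ with $a,b\in V$. Zhu's $C_2$-algebra $R_V=V/C_2(V)$ is a commutative Poisson algebra with
\[
\bar a\,\bar b=\overline{a_{(-1)}b},\qquad \{\bar a,\bar b\}=\overline{a_{(0)}b},
\]
and the \emph{associated variety} of $V$ is $X_V=\operatorname{Specm}(R_V)$, considered with its reduced structure. For the universal affine vertex algebra $V^k(\mathfrak g)$ of a simple Lie algebra $\mathfrak g$ one has $R_{V^k(\mathfrak g)}=S(\mathfrak g)=\mathbb C[\mathfrak g^*]$, so the associated variety is the whole space $\mathfrak g^*$. Passing to a quotient cuts out a closed subset.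

Let $\mathfrak g=\mathfrak{sl}_n$ with highest root $\theta$, and let $e_{-\theta}$ be a root vector for $-\theta$, a minimal nilpotent element. The quantum Hamiltonian reduction of $V^k(\mathfrak{sl}_n)$ associated with $e_{-\theta}$ is the universal minimal $\mathcal W$-algebra $\mathcal W^k(\mathfrak{sl}_n,e_{-\theta})$ of Kac and Wakimoto. Let $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$ be its simple quotient, that is, the quotient by the maximal proper graded ideal $\mathcal I_k$. The following theorem answers a question posed in \cite{ACKL}.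

\begin{theorem}\label{thm:main}
For all integers $n\ge 4$ and $k\ge -1$, the associated variety of $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$ is isomorphic to $\mathbb A^1$. In particular, it is one-dimensional.
\end{theorem}

For $k=-1$ this is a result of Arakawa and Moreau, which we use.

\subsection{What one might expect}
Write $L_m=L_m(\mathfrak{sl}_n)$ for the simple affine vertex algebra of level $m$. If $k\ge 0$ is an integer, then $X_{L_k}=\{0\}$: the relation $(e_\theta)_{(-1)}^{k+1}\mathbf 1=0$ in $L_k$ makes $e_\theta$ nilpotent in $R_{L_k}$, so $e_\theta$ vanishes on $X_{L_k}$; since $X_{L_k}$ is stable under the adjoint group and the conjugates of $e_\theta$ span $\mathfrak g$, only the origin remains. One could therefore guess that $\mathcal W_k$ is just as small. But $\mathcal W_k$ is not the reduction of $L_k$: for $k\ge0$ that reduction is zero (Fact~\ref{fact:A}). The simple $\mathcal W$-algebra comes from a larger quotient of $V^k(\mathfrak{sl}_n)$, and the first problem is to find one that can be handled.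

At $k=-1$ this problem does not arise, since $\mathcal W_{-1}$ is the reduction of $L_{-1}$. There the line can be guessed from free fields. The affine Lie algebra $\widehat{\mathfrak{sl}}_n$ acts at level $-1$ by $E_{ij}\mapsto{:}\beta_i\gamma_j{:}$, so classically the matrix of currents is a matrix of rank at most one, made traceless by subtracting a scalar matrix. Traceless matrices of the form ``scalar plus rank one'' meet the slice $S_f$ that describes the reduction exactly in a curve isomorphic to $\mathbb A^1$, as we shall see in Section~\ref{sec:slice}.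

\subsection{The idea}
Write $k=(k+1)+(-1)$ and add the currents of $L_{k+1}$ to those of $L_{-1}$. This gives a homomorphism $V^k(\mathfrak{sl}_n)\to L_{k+1}\otimes L_{-1}$; let $A$ be its image. The factor $L_{k+1}$ has associated variety $\{0\}$, so one may hope that $A$ behaves like $L_{-1}$. The proof makes this precise in three steps.

\begin{enumerate}
\item \emph{$A$ reduces to $\mathcal W_k$} (Section~\ref{sec:A}). For $k\ge0$ the vertex algebra $A$ is not simple. It has a unique minimal submodule $A_1$, and $A/A_1\cong L_k$ is killed by the reduction, so only $A_1$ survives. The irreducibility of $A_1$ comes from two opposite inequalities that every singular vector of $A$ must satisfy.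
\item \emph{An upper bound} (Sections~\ref{sec:relation} and~\ref{sec:slice}). A subalgebra of $L_{k+1}\otimes L_{-1}$ need not have the associated variety of the tensor product, so we need actual relations in $A$. Classically, at level $-1$ the $2\times2$ minors of the matrix $(\beta_i\gamma_j)$ vanish. In $A$ the corresponding elements need not vanish, but the $(k+2)$-th power of a minor with disjoint row and column indices does, because the contribution of $L_{k+1}$ can be concentrated in $k+1$ odd elements of square zero.
\item \emph{A lower bound} (Section~\ref{sec:end}). A formal argument gives $X_{L_{-1}}\subset X_A$. Since an infinite closed subset of $\mathbb A^1$ is all of $\mathbb A^1$, the known case $k=-1$ shows that the two bounds agree on the slice.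
\end{enumerate}

\section{Conventions and the results we quote}\label{sec:conv}

Throughout, $n\ge4$ and $k\ge-1$ are integers, $\mathfrak g=\mathfrak{sl}_n$ and $G=SL_n$. Matrix units are $E_{ij}$, and
\[
e_\theta=E_{1n},\qquad f=e_{-\theta}=E_{n1},\qquad S_f=f+\mathfrak g^{e_\theta},
\]
where $\mathfrak g^{e_\theta}$ is the centralizer of $e_\theta$. We identify $\mathfrak g^*$ with $\mathfrak g$ by the trace form $(x|y)=\operatorname{tr}(xy)$.

\subsection{The affine Lie algebra}
Let $\widehat{\mathfrak g}=\mathfrak g[t^{\pm1}]\oplus\mathbb CK\oplus\mathbb CD$ with $D=t\frac{d}{dt}$, and let $e_i,f_i$ $(0\le i\le n-1)$ be its Chevalley generators, where $e_0=e_{-\theta}t$ and $f_0=e_\theta t^{-1}$. The subalgebras $\widehat{\mathfrak h}$, $\widehat{\mathfrak n}_\pm$ are as usual, and $Q_+=\sum_{i\ge0}\mathbb Z_{\ge0}\alpha_i$. The \emph{height} of $\sum_i m_i\alpha_i$ is $\sum_i m_i$. Let $\delta$ be the imaginary root, so $\alpha_0=\delta-\theta$ and, for $\mathfrak{sl}_n$, $\theta=\alpha_1+\dots+\alpha_{n-1}$. The invariant form on weights satisfies $(\alpha_i|\alpha_i)=2$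 and
\[
(\Lambda_0|\Lambda_0)=(\delta|\delta)=0,\qquad(\Lambda_0|\delta)=1,\qquad(\Lambda_0|\lambda)=(\delta|\lambda)=0
\]
for weights $\lambda$ of $\mathfrak g$. We write $|\nu|^2=(\nu|\nu)$, so that
\begin{equation}\label{eq:norm}
|m\Lambda_0+\lambda-h\delta|^2=|\lambda|^2-2mh .
\end{equation}
Put $\rho=\bar\rho+n\Lambda_0$, where $\bar\rho$ is half the sum of the positive roots of $\mathfrak g$; then $(\rho|\alpha_i)=1$ for all $i$.

We denote by $L(\lambda)$ the irreducible $\widehat{\mathfrak g}$-module of highest weight $\lambda$. A \emph{singular vector} is a nonzero weight vector killed by $\widehat{\mathfrak n}_+$. Submodules of weight modules are spanned by weight vectors; in particular, since $\widehat{\mathfrak h}$ contains $D$, they are graded. In a nonzero submodule of a highest weight module of highest weight $\Lambda$, a nonzero weight vector of weight $\Lambda-\beta$ with $\beta\in Q_+$ of minimal height is singular. So every such submodule contains a singular vector.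

The universal affine vertex algebra $V^k=V^k(\mathfrak g)$ is the $\widehat{\mathfrak g}$-module induced from the one-dimensional module of $\mathfrak g[t]\oplus\mathbb CK\oplus\mathbb CD$ on which $K=k$ and $\mathfrak g[t]$, $D$ act by zero. Its vacuum $\mathbf 1$ has weight $k\Lambda_0$. At any level $m$, a vector of weight $m\Lambda_0+\lambda-h\delta$ has \emph{$\mathfrak g$-weight} $\lambda$ and \emph{conformal weight} $h$. The simple quotient of $V^k$ is $L_k=L(k\Lambda_0)$. For $x\in\mathfrak g$ the mode $x_{(m)}$ acts as $xt^m$. Note that $k\ge-1>-n$, so the level is never critical.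

If $V$ is a quotient vertex algebra of $V^k$ by a graded ideal, then $R_V$ is the quotient of $S(\mathfrak g)=\mathbb C[\mathfrak g^*]$ by a homogeneous Poisson ideal. Such an ideal is stable under $\operatorname{ad}\mathfrak g$, so $X_V\subset\mathfrak g^*\cong\mathfrak g$ is a closed $G$-stable cone.

\subsection{Quantum Hamiltonian reduction}
Let $H=H^0_f$ be the Kac--Roan--Wakimoto BRST reduction for $f=e_{-\theta}$: for a $\widehat{\mathfrak g}$-module $M$ of level $k$, $H(M)$ is the degree-zero cohomology of a complex $M\otimes F$, where $F$ consists of charged and neutral free fields. Thus $H(V^k)=\mathcal W^k:=\mathcal W^k(\mathfrak{sl}_n,e_{-\theta})$, and $H(M)$ is a $\mathcal W^k$-module. If $V$ is a quotient vertex algebra of $V^k$, then $H(V)$ is a vertex algebra and $\mathcal W^k\to H(V)$ is a homomorphism of graded vertex algebras. We write $\mathcal W_k$ for $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$. We apply the next two results only to quotients of $V^k$ and their submodules.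

\begin{fact}[Arakawa \cite{A05}]\label{fact:A}
The functor $H$ is exact on the category $\mathcal O_k$ of $\widehat{\mathfrak g}$ at level $k$. If $\langle\lambda,\alpha_0^\vee\rangle\in\mathbb Z_{\ge0}$, then $H(L(\lambda))=0$; otherwise $H(L(\lambda))$ is a nonzero irreducible $\mathcal W^k$-module.
\end{fact}

\begin{fact}[Arakawa \cite{A15}]\label{fact:B}
For every quotient vertex algebra $V$ of $V^k$ one has $X_{H(V)}\cong X_V\cap S_f$.
\end{fact}

\begin{fact}[Arakawa--Moreau]\label{fact:C}
For $n\ge4$, $X_{\mathcal W_{-1}(\mathfrak{sl}_n,e_{-\theta})}\cong\mathbb A^1$.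
\end{fact}

\section{A vertex algebra that reduces to $\mathcal W_k$}\label{sec:A}

\subsection{The diagonal currents}
In $L_{k+1}\otimes L_{-1}$ the currents $x\otimes\mathbf 1+\mathbf 1\otimes x$ $(x\in\mathfrak g)$ have level $(k+1)+(-1)=k$. They define a homomorphism of vertex algebras
\[
\pi:V^k\longrightarrow L_{k+1}\otimes L_{-1},\qquad \mathcal K=\ker\pi,\qquad A=\pi(V^k)\cong V^k/\mathcal K .
\]
If $k=-1$, then $L_{k+1}=L_0=\mathbb C$ and $A=L_{-1}$.

\begin{proposition}\label{prop:A}
Let $k\ge0$ and let $J$ be the maximal proper submodule of $V^k$. Then $\mathcal K\subset J$, the quotient $A_1:=J/\mathcal K$ is irreducible and isomorphic to $L(k\Lambda_0-(k+1)\alpha_0)$, and $A/A_1\cong L_k$.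
\end{proposition}

For $k=0$ one has $L_0=\mathbb C$, so the proposition says that $A=\mathbb C\mathbf 1\oplus A_1$ as a vector space and that the part $A_1$ of positive conformal weight is an irreducible submodule, generated by the current $e_\theta$.

The point is the irreducibility of $A_1$, that is, a control of all singular vectors of $A$. Being inside a highest weight module, they satisfy a Casimir condition. Being inside $L_{k+1}\otimes L_{-1}$, they satisfy a second condition, which the next two lemmas extract.

\begin{lemma}\label{lem:firstfactor}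
If $w\in L_{k+1}\otimes L_{-1}$ is singular of weight $\mu$, then $\mu+\Lambda_0$ is a weight of $L_{k+1}$.
\end{lemma}

\begin{proof}
The idea is to read off the component of $w$ in $L_{k+1}\otimes\mathbf 1$ and to see that it is not zero. Let $L_{k+1}^\vee=\bigoplus_\eta (L_{k+1})_\eta^*$ be the restricted dual, with $(x\varphi)(v)=-\varphi(xv)$. Write $w=\sum_j\epsilon_j\otimes s_j$, a finite sum, and put $w(\varphi)=\sum_j\varphi(\epsilon_j)s_j\in L_{-1}$. For $x\in\widehat{\mathfrak n}_+$, applying $\varphi\otimes\mathrm{id}$ to $xw=0$ gives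
\[
x\,w(\varphi)=\sum_j\varphi(\epsilon_j)\,xs_j=-\sum_j\varphi(x\epsilon_j)\,s_j=w(x\varphi).
\]
So the subspace $U=\{w(\varphi):\varphi\in L_{k+1}^\vee\}$ is stable under $\widehat{\mathfrak n}_+$, and $U\ne0$ since $w\ne0$. It is spanned by weight vectors: if $\varphi\in(L_{k+1})_\eta^*$, then $w(\varphi)$ has weight $\mu-\eta$ or vanishes. Among the nonzero weight vectors of $U$ choose one of weight $-\Lambda_0-\beta$, $\beta\in Q_+$, with $\beta$ of minimal height. All $e_i$ kill it, so it is singular in the irreducible module $L_{-1}=L(-\Lambda_0)$ and its weight is $-\Lambda_0$. Hence $-\Lambda_0=\mu-\eta$ for some weight $\eta$ of $L_{k+1}$.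
\end{proof}

\begin{lemma}\label{lem:norm}
If $L_{k+1}$ contains a nonzero vector of $\mathfrak g$-weight $\lambda$ and conformal weight $h$, then $|\lambda|^2\le 2(k+1)h$.
\end{lemma}

\begin{proof}
Put $\Lambda=(k+1)\Lambda_0$, which is dominant integral because $k+1\ge0$. The weight in question is $\nu=\Lambda+\lambda-h\delta$, and by \eqref{eq:norm} we must show $|\nu|^2\le0=|\Lambda|^2$. The set of weights of $L(\Lambda)$ is stable under the affine Weyl group, so the orbit of $\nu$ lies in $\Lambda-Q_+$. Let $\nu'=\Lambda-\beta$ be a member of the orbit with $\beta\in Q_+$ of minimal height. If $(\nu'|\alpha_i)<0$ for some $i$, then its image $\Lambda-(\beta+(\nu'|\alpha_i)\alpha_i)$ under the $i$-th simple reflection would have smaller height; so $\nu'$ is dominant. The form is invariant under the Weyl group, hence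
\[
|\Lambda|^2-|\nu|^2=|\Lambda|^2-|\nu'|^2=(\Lambda+\nu'\,|\,\Lambda-\nu')=(\Lambda+\nu'\,|\,\beta)\ge0. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:A}]
\emph{The submodule $A_1$.} The map $\pi$ preserves weights and is nonzero, so $\mathcal K$ is a proper submodule. Hence $\mathcal K\subset J$ and $A/A_1\cong V^k/J=L_k$. By \cite[Cor.~10.4]{Kac}, $L(k\Lambda_0)$ is the quotient of the Verma module with highest weight vector $v$ by the submodule generated by the vectors $f_i^{\langle k\Lambda_0,\alpha_i^\vee\rangle+1}v$, $i\ge0$, while $V^k$ is the quotient of the same Verma module by the submodule generated by the $f_iv$ with $i\ge1$. So $J$ is generated by the singular vector $f_0^{k+1}\mathbf 1$, and $A_1$ is generated by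
\[
w_0=\pi(f_0^{k+1}\mathbf 1)=\sum_{i=0}^{k+1}\binom{k+1}{i}f_0^{i}\mathbf 1\otimes f_0^{k+1-i}\mathbf 1 .
\]
The summands have different bidegrees. The summand with $i=0$ is nonzero: since $\langle-\Lambda_0,\alpha_0^\vee\rangle=-1$, in $L_{-1}$ we have
\[
e_0f_0^m\mathbf 1=m(-1-m+1)f_0^{m-1}\mathbf 1=-m^2f_0^{m-1}\mathbf 1\qquad(m\ge1),
\]
so $f_0^m\mathbf 1\neq0$ for all $m\ge0$ by induction. Thus $w_0\ne0$ is a singular vector of weight $k\Lambda_0-(k+1)\alpha_0$.

\emph{Singular vectors of $A$.} Let $B$ be a nonzero submodule of $A$ and let $w\in B$ be singular, of weight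
\[
\mu=k\Lambda_0+\lambda-h\delta,\qquad \lambda=\sum_{i=1}^{n-1}n_i\alpha_i .
\]
As $A$ is a highest weight module, $k\Lambda_0-\mu=h\delta-\lambda=h\alpha_0+\sum_{i\ge1}(h-n_i)\alpha_i$ lies in $Q_+$. So
\begin{equation}\label{eq:coeff}
n_i\le h\quad(1\le i\le n-1),\qquad\text{hence}\qquad(\lambda|\bar\rho)=\sum_i n_i\le(n-1)h .
\end{equation}
The Casimir operator of $\widehat{\mathfrak g}$ acts on $A$ by a scalar, so $|\mu+\rho|^2=|k\Lambda_0+\rho|^2$. By \eqref{eq:norm} this reads $|\lambda+\bar\rho|^2-2(k+n)h=|\bar\rho|^2$, i.e.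
\[
2(k+n)h=|\lambda|^2+2(\lambda|\bar\rho)\le|\lambda|^2+2(n-1)h,
\]
and therefore $2(k+1)h\le|\lambda|^2$. On the other hand, $\mu+\Lambda_0=(k+1)\Lambda_0+\lambda-h\delta$ is a weight of $L_{k+1}$ by Lemma~\ref{lem:firstfactor}, so $|\lambda|^2\le2(k+1)h$ by Lemma~\ref{lem:norm}. Hence equality holds everywhere. Equality in \eqref{eq:coeff} gives $n_i=h$ for all $i$, i.e.\ $\lambda=h\theta$, and then $2h^2=|\lambda|^2=2(k+1)h$. So
\[
h\in\{0,k+1\},\qquad \mu=k\Lambda_0+h\theta-h\delta=k\Lambda_0-h\alpha_0 .
\]

\emph{Conclusion.} If $h=0$, then $B$ contains the vacuum and $B=A$. If $h=k+1$, then $w$ is a nonzero multiple of $w_0$, because the subspace of weight $-(k+1)\alpha_0$ in $U(\widehat{\mathfrak n}_-)$ is $\mathbb Cf_0^{k+1}$; so $B\supset A_1$. Thus every nonzero submodule of $A$ contains $A_1$. In particular $A_1$ is irreducible, and its highest weight is that of $w_0$.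
\end{proof}

\begin{corollary}\label{cor:reduction}
For all $k\ge-1$ we have $H(A)\cong\mathcal W_k$ as vertex algebras, and hence $X_{\mathcal W_k}\cong X_A\cap S_f$.
\end{corollary}

\begin{proof}
We first show that $H(A)$ is a nonzero irreducible $\mathcal W^k$-module. Let $k\ge0$ and apply the exact functor $H$ to $0\to A_1\to A\to L_k\to0$. Since $\langle k\Lambda_0,\alpha_0^\vee\rangle=k\ge0$, Fact~\ref{fact:A} gives $H(L_k)=0$ and so $H(A)\cong H(A_1)$. Since
\[
\langle k\Lambda_0-(k+1)\alpha_0,\alpha_0^\vee\rangle=k-2(k+1)=-k-2<0,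
\]
Fact~\ref{fact:A} also says that $H(A_1)$ is nonzero and irreducible. If $k=-1$, then $A=L(-\Lambda_0)$ and $\langle-\Lambda_0,\alpha_0^\vee\rangle=-1$, so Fact~\ref{fact:A} applies directly.

By exactness $\mathcal W^k=H(V^k)\to H(A)$ is a surjective homomorphism of graded vertex algebras. Its kernel is a proper graded ideal, hence contained in $\mathcal I_k$. Since $H(A)$ is irreducible, the kernel is also a maximal submodule of $\mathcal W^k$, and $\mathcal I_k$ is a proper submodule containing it; so the kernel is $\mathcal I_k$ and $H(A)\cong\mathcal W_k$. The last statement is Fact~\ref{fact:B} for $V=A$.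
\end{proof}

\section{A determinantal relation}\label{sec:relation}

We now look for elements of $S(\mathfrak g)$ that vanish on $X_A$. Put $s=k+2\ge1$ and
\[
\Delta=E_{1,n-1}E_{2,n}-E_{1,n}E_{2,n-1}\in S(\mathfrak g).
\]
As $n\ge4$, the sets $\{1,2\}$ and $\{n-1,n\}$ are disjoint. This has two consequences. The four matrix units in $\Delta$ commute and the trace form vanishes on their span, so all their modes commute and the vector
\[
\zeta=\bigl((E_{1,n-1})_{(-1)}(E_{2,n})_{(-1)}-(E_{1,n})_{(-1)}(E_{2,n-1})_{(-1)}\bigr)^{s}\mathbf 1\in V^k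
\]
does not depend on an ordering; its image in $R_{V^k}=S(\mathfrak g)$ is $\Delta^s$. Moreover $\Delta$ involves no diagonal entries, so it does not see the scalar part of a matrix ``scalar plus rank one''. The aim of this section is the following relation.

\begin{proposition}\label{prop:relation}
The vector $\zeta$ lies in $\mathcal K$. Consequently $\Delta$ vanishes on $X_A$.
\end{proposition}

\subsection{Free fields}
Let $\mathcal F$ be the vertex superalgebra generated by odd fields $\psi_i^r,\psi_i^{r*}$ with $1\le i\le n$, $1\le r\le s-1$, and let $\mathcal B$ be the vertex algebra generated by even fields $\beta_i,\gamma_i$, $1\le i\le n$, with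
\[
\psi_i^r(z)\psi_j^{q*}(w)\sim\frac{\delta_{ij}\delta_{rq}}{z-w},\qquad \gamma_i(z)\beta_j(w)\sim\frac{\delta_{ij}}{z-w},
\]
all other operator products between generators being trivial up to exchanging the two factors. All generators have conformal weight $\frac12$. For $s=1$ we have $\mathcal F=\mathbb C$. By Wick's theorem, both for $J_{ij}=\sum_r{:}\psi_i^r\psi_j^{r*}{:}$ and for $J_{ij}={:}\beta_i\gamma_j{:}$,
\[
J_{ij}(z)J_{pq}(w)\sim\frac{\ell\,\delta_{jp}\delta_{iq}}{(z-w)^2}+\frac{\delta_{jp}J_{iq}(w)-\delta_{iq}J_{pj}(w)}{z-w}.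
\]
Here $\ell=s-1$ in the first case, where each $r$ contributes $1$, and $\ell=-1$ in the second case, because $\beta_i(z)\gamma_q(w)\sim-\delta_{iq}/(z-w)$. So the restriction of the linear map $E_{ij}\mapsto J_{ij}$ to $\mathfrak{sl}_n$ defines homomorphisms $V^{k+1}\to\mathcal F$ and $V^{-1}\to\mathcal B$. Let $\widetilde L_{k+1}$ and $\widetilde L_{-1}$ be their images. The homomorphisms are nonzero and preserve conformal weights, so their kernels are proper graded ideals, and $V^{k+1}\to L_{k+1}$ and $V^{-1}\to L_{-1}$ factor through $\widetilde L_{k+1}$ and $\widetilde L_{-1}$. Hence $\pi$ factors as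
\[
V^k\longrightarrow\widetilde L_{k+1}\otimes\widetilde L_{-1}\longrightarrow L_{k+1}\otimes L_{-1},\qquad \widetilde L_{k+1}\otimes\widetilde L_{-1}\subset\mathcal F\otimes\mathcal B .
\]
It suffices to show that the image of $\zeta$ in $\mathcal F\otimes\mathcal B$ is zero.

\subsection{Reduction to a supercommutative algebra}
From here to the end of the section, $i\in\{1,2\}$ and $j\in\{n-1,n\}$. A nontrivial operator product between generators requires equal lower indices, and the two fields must be some $\psi^r$ and $\psi^{r*}$, or $\beta$ and $\gamma$. Since $\{1,2\}\cap\{n-1,n\}=\emptyset$, all modes of the fields $\psi_i^r,\beta_i,\psi_j^{r*},\gamma_j$ supercommute with each other. For $u,v$ among the generators,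
\[
(u_{(-1)}v)_{(-1)}=\sum_{l\ge0}\bigl(u_{(-1-l)}v_{(-1+l)}\pm v_{(-2-l)}u_{(l)}\bigr),
\]
where every term except $u_{(-1)}v_{(-1)}$ contains a mode with index $\ge0$, which annihilates the vacuum. So $(E_{ij})_{(-1)}$ acts on $\mathcal F\otimes\mathcal B$ as
\[
\sum_r(\psi_i^r)_{(-1)}(\psi_j^{r*})_{(-1)}+(\beta_i)_{(-1)}(\gamma_j)_{(-1)}
\]
plus terms containing an annihilation mode of one of the fields $\psi_i^r,\psi_j^{r*},\beta_i,\gamma_j$. When $\zeta$ is computed, only modes of these supercommuting fields occur, so the annihilation modes can be moved to the right through all other factors until they reach the vacuum. They contribute nothing. This is the step where disjointness of the index sets is essential.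

Let $\mathcal P$ be the free supercommutative algebra on odd generators $\psi_i^r,\psi_j^{r*}$ and even generators $\beta_i,\gamma_j$, acting on $\mathcal F\otimes\mathcal B$ by the corresponding modes $(\cdot)_{(-1)}$. Put
\[
M_{ij}=\sum_{r=1}^{s-1}\psi_i^r\psi_j^{r*}+\beta_i\gamma_j,\qquad \det M=M_{1,n-1}M_{2,n}-M_{1,n}M_{2,n-1}\in\mathcal P .
\]
The $M_{ij}$ are even and commute, and the image of $\zeta$ is $(\det M)^s$ applied to the vacuum. It remains to show that $(\det M)^s=0$ in $\mathcal P$.

\subsection{Levels $-1$ and $0$ by hand}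
If $k=-1$, then $s=1$, there are no odd generators, $M=(\beta_i\gamma_j)$ has rank one, and $\det M=0$.

Let $k=0$, so $s=2$ and there is one odd pair for each index, and take $n=4$. Then $M_{ij}=\psi_i\psi_j^*+\beta_i\gamma_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$. Expanding and ordering the odd variables, we get
\begin{align*}
\det M&=\psi_1\psi_3^*\psi_2\psi_4^*-\psi_1\psi_4^*\psi_2\psi_3^*\\
&\quad+\beta_1\gamma_3\psi_2\psi_4^*-\beta_1\gamma_4\psi_2\psi_3^*-\beta_2\gamma_3\psi_1\psi_4^*+\beta_2\gamma_4\psi_1\psi_3^*\\
&=-2\,\psi_1\psi_2\psi_3^*\psi_4^*+\chi\chi^*,\qquad \chi=\beta_1\psi_2-\beta_2\psi_1,\quad\chi^*=\gamma_3\psi_4^*-\gamma_4\psi_3^*.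
\end{align*}
This is not zero. But $\chi$ and $\chi^*$ are odd, so $(\chi\chi^*)^2=0$; furthermore $\chi\psi_1\psi_2=0$ and $(\psi_1\psi_2\psi_3^*\psi_4^*)^2=0$. Hence $(\det M)^2=0$.

The odd element $\chi$ is what remains of the rows of $M$ after the row operation ``$\beta_1$ times the second row minus $\beta_2$ times the first'', which removes the even rank-one part. With $s-1$ odd pairs, this operation leaves a row built from only $s-1$ odd elements, and any product of $s$ of them vanishes. This is the general argument.

\subsection{All levels}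

\begin{lemma}\label{lem:power}
$(\det M)^s=0$ in $\mathcal P$.
\end{lemma}

\begin{proof}
Put $\chi^r=\beta_1\psi_2^r-\beta_2\psi_1^r$ for $1\le r\le s-1$, where $r$ is an upper index. For $j\in\{n-1,n\}$ the even parts cancel in
\[
\beta_1M_{2j}-\beta_2M_{1j}=\sum_{r}(\beta_1\psi_2^r-\beta_2\psi_1^r)\psi_j^{r*}+(\beta_1\beta_2-\beta_2\beta_1)\gamma_j=\sum_r\chi^r\psi_j^{r*}.
\]
Subtracting $\beta_2M_{1,n-1}M_{1,n}$ from both products in $\beta_1\det M$, we find
\begin{align*}
\beta_1\det M&=M_{1,n-1}\bigl(\beta_1M_{2,n}-\beta_2M_{1,n}\bigr)-M_{1,n}\bigl(\beta_1M_{2,n-1}-\beta_2M_{1,n-1}\bigr)\\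
&=\sum_{r=1}^{s-1}\chi^r\bigl(M_{1,n-1}\psi_n^{r*}-M_{1,n}\psi_{n-1}^{r*}\bigr).
\end{align*}
The $\chi^r$ are odd, so they anticommute and square to zero. Every term in the expansion of $(\beta_1\det M)^s$ contains $s$ factors from $\{\chi^1,\dots,\chi^{s-1}\}$, so one of them occurs twice and the term vanishes. (For $s=1$ the sum is empty and $\beta_1\det M=0$.) Thus $\beta_1^s(\det M)^s=0$. Since $\mathcal P$ is the tensor product of a polynomial algebra in the $\beta_i,\gamma_j$ with an exterior algebra, $\beta_1$ is not a zero divisor, and $(\det M)^s=0$.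
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:relation}]
By Lemma~\ref{lem:power} the image of $\zeta$ in $\mathcal F\otimes\mathcal B$ is zero, so $\pi(\zeta)=0$, i.e.\ $\zeta\in\mathcal K$. Hence $\Delta^s$ maps to zero in $R_A$ and vanishes on $X_A$; so does $\Delta$.
\end{proof}

\section{The slice: an upper bound}\label{sec:slice}

One minor is a single equation, but $X_A$ is $G$-stable, so all conjugates of $\Delta$ vanish on it. Let $Z$ be the set of all $x\in\mathfrak g$ such that
\begin{equation}\label{eq:Z}
\det\bigl(\xi_i(x\eta_j)\bigr)_{i,j=1,2}=0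
\end{equation}
for all covectors $\xi_1,\xi_2$ and vectors $\eta_1,\eta_2$ of $\mathbb C^n$ with $\xi_i(\eta_j)=0$ for all $i,j\in\{1,2\}$.

\begin{lemma}\label{lem:Z}
$X_A\subset Z$.
\end{lemma}

\begin{proof}
Under the trace form $E_{ij}$ is the function $x\mapsto x_{ji}$, so $\Delta(x)$ is the minor of $x$ on rows $n-1,n$ and columns $1,2$. Let $x\in X_A$ and let $\xi_i,\eta_j$ be as in \eqref{eq:Z}. If $\xi_1,\xi_2$ are dependent or $\eta_1,\eta_2$ are dependent, then \eqref{eq:Z} holds trivially. Otherwise $\ker\xi_1\cap\ker\xi_2$ has dimension $n-2\ge2$ and contains $\eta_1,\eta_2$; extend these to a basis $\eta_1,\dots,\eta_{n-2}$ of it and choose $\eta_{n-1},\eta_n$ with $\xi_i(\eta_{n-2+j})=\delta_{ij}$. Let $g\in GL_n$ be such that $g^{-1}$ has columns $\eta_1,\dots,\eta_n$. The rows of $g$ form the dual basis, so its rows $n-1,n$ are $\xi_1,\xi_2$. Hence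
\[
\det\bigl(\xi_i(x\eta_j)\bigr)=\Delta(gxg^{-1}).
\]
Multiplying $g$ by a scalar we achieve $g\in SL_n$ without changing $gxg^{-1}$. Since $X_A$ is $G$-stable and $\Delta$ vanishes on it, the right-hand side is zero.
\end{proof}

If $x=yI+x'$, then $\xi_i(x\eta_j)=\xi_i(x'\eta_j)$ whenever $\xi_i(\eta_j)=0$. So $Z$ contains all traceless matrices of the form ``scalar plus rank at most one''. On the slice nothing else survives.

\begin{lemma}\label{lem:slice}
In block sizes $1,n-2,1$, put
\[
x_y=yI+\begin{pmatrix}c&0&c^2\\0&0&0\\1&0&c\end{pmatrix},\qquad c=-\frac{ny}{2},\qquad C=\{x_y:y\in\mathbb C\}.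
\]
Then $Z\cap S_f=C$, and $C$ is a closed subvariety of $\mathfrak g$ isomorphic to $\mathbb A^1$.
\end{lemma}

\begin{proof}
For a matrix $m$, the product $E_{1n}m$ has the $n$-th row of $m$ as its first row and zeros elsewhere; $mE_{1n}$ has the first column of $m$ as its last column and zeros elsewhere. So $m$ commutes with $E_{1n}$ if and only if $m_{i1}=0$ for $i>1$, $m_{nj}=0$ for $j<n$, and $m_{11}=m_{nn}$. Thus the elements of $S_f=E_{n1}+\mathfrak g^{E_{1n}}$ are
\[
x=\begin{pmatrix}p&u^{T}&q\\0&Y&v\\1&0&p\end{pmatrix},\qquad 2p+\operatorname{tr}Y=0 .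
\]

\emph{The curve lies in $Z\cap S_f$.} The matrix $x_y$ has the displayed form and trace $ny+2c=0$. Also $x_y-yI=(c,0,1)^T(1,0,c)$ has rank one, so $x_y\in Z$.

\emph{There is nothing else.} Let $x\in Z\cap S_f$, and let $e_i$ and $\epsilon_i$ be the coordinate vectors and covectors. We test \eqref{eq:Z} on suitable $\xi_i,\eta_j$, using each time that the entry $x_{n1}=1$ is known. Let $a\ne b$ be \emph{middle indices}, that is, indices in $\{2,\dots,n-1\}$. These exist because $n\ge4$, and each of the two can be prescribed arbitrarily. The entries of $u$, $v$ and $Y$ are numbered by the middle indices.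

\smallskip
\noindent\emph{Step 1: $Y$ is scalar.} Take $\xi_1=\epsilon_n$, $\eta_1=e_1$, and let $\xi_2,\eta_2$ be supported on the middle block with $\xi_2(\eta_2)=0$. All four pairings $\xi_i(\eta_j)$ vanish, and \eqref{eq:Z} reads
\[
0=\det\begin{pmatrix}1&0\\0&\xi_2(Y\eta_2)\end{pmatrix}=\xi_2(Y\eta_2).
\]
For $(\xi_2,\eta_2)=(\epsilon_a,e_b)$ this gives $Y_{ab}=0$; then $(\epsilon_a-\epsilon_b,\,e_a+e_b)$ gives $Y_{aa}=Y_{bb}$. So $Y=yI$, and $p=-\frac{n-2}{2}y$. Put $c=p-y=-\frac{ny}{2}$ and $x'=x-yI$. In the remaining tests $x$ may be replaced by $x'$, for which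
\[
x'e_1=(c,0,1)^T,\qquad x'e_b=(u_b,0,0)^T,\qquad x'e_n=(q,v,c)^T .
\]

\noindent\emph{Step 2: $v=0$.} Take $\xi_1=\epsilon_n-\epsilon_b$, $\xi_2=\epsilon_a$, $\eta_1=e_1$, $\eta_2=e_n+e_b$. The only pairing that is not zero term by term is $\xi_1(\eta_2)=1-1=0$. The determinant is
\[
\det\begin{pmatrix}1&*\\0&v_a\end{pmatrix}=v_a .
\]

\noindent\emph{Step 3: $u=0$.} Take $\xi_1=\epsilon_n$, $\xi_2=\epsilon_1+\epsilon_a$, $\eta_1=e_1-e_a$, $\eta_2=e_b$. The only pairing that is not zero term by term is $\xi_2(\eta_1)=1-1=0$. The determinant is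
\[
\det\begin{pmatrix}1&0\\ *&u_b\end{pmatrix}=u_b .
\]

\noindent\emph{Step 4: $q=c^2$.} Take $\xi_1=\epsilon_n-\epsilon_b$, $\xi_2=\epsilon_1-\epsilon_a$, $\eta_1=e_1+e_a$, $\eta_2=e_n+e_b$. Here $\xi_1(\eta_2)=1-1=0$ and $\xi_2(\eta_1)=1-1=0$, and the other two pairings are zero term by term because $a\ne b$. As $u=v=0$, we have $x'\eta_1=(c,0,1)^T$ and $x'\eta_2=(q,0,c)^T$, so the determinant is
\[
\det\begin{pmatrix}1&c\\c&q\end{pmatrix}=q-c^2 .
\]

Thus $x=x_y$. Finally, $y\mapsto x_y$ is a polynomial map with polynomial left inverse $x\mapsto x_{22}$, hence a closed embedding $\mathbb A^1\to\mathfrak g$.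
\end{proof}

Lemmas~\ref{lem:Z} and~\ref{lem:slice} give the upper bound
\begin{equation}\label{eq:upper}
X_A\cap S_f\subset C\cong\mathbb A^1 .
\end{equation}

\section{The lower bound and the end of the proof}\label{sec:end}

\begin{lemma}\label{lem:lower}
$X_{L_{-1}}\subset X_A$ as subsets of $\mathfrak g$.
\end{lemma}

\begin{proof}
We construct a surjection $R_A\to R_{L_{-1}}$ compatible with the quotient maps from $S(\mathfrak g)$. Write $E=L_{k+1}$ and $S=L_{-1}$, and put $N=C_2(E)\otimes S+E\otimes C_2(S)$, so that $(E\otimes S)/N=R_E\otimes R_S$. In $E\otimes S$ we have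
\[
(u\otimes v)_{(m)}(u'\otimes v')=\sum_{i+j=m-1}u_{(i)}u'\otimes v_{(j)}v' .
\]
Recall that $u_{(i)}u'\in C_2(E)$ for all $i\le-2$, since $u_{(-2-l)}$ is a multiple of $(T^lu)_{(-2)}$ for the translation operator $T$; the same holds in $S$. For $m=-2$, the terms with $i\le-2$ lie in $C_2(E)\otimes S$, and the terms with $i\ge-1$ have $j=-3-i\le-2$ and lie in $E\otimes C_2(S)$. So $C_2(A)\subset C_2(E\otimes S)\subset N$. For $m=-1$, the terms with $i\le-2$ lie in $C_2(E)\otimes S$, and those with $i\ge0$ have $j=-2-i\le-2$ and lie in $E\otimes C_2(S)$; only $u_{(-1)}u'\otimes v_{(-1)}v'$ remains modulo $N$. Hence $A\subset E\otimes S$ induces an algebra homomorphism $R_A\to R_E\otimes R_S$.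

The algebra $R_E$ is graded by conformal weight in $\mathbb Z_{\ge0}$ with degree-zero part $\mathbb C$. So there is an augmentation $R_E\to\mathbb C$ that kills the classes of all $x\in\mathfrak g$. The composite
\[
R_A\longrightarrow R_E\otimes R_S\longrightarrow R_S
\]
sends the class of $x\otimes\mathbf 1+\mathbf 1\otimes x$ to the class of $x$. It is therefore compatible with the surjections from $S(\mathfrak g)$ onto $R_A$ and $R_S$. Hence $\ker(S(\mathfrak g)\to R_A)\subset\ker(S(\mathfrak g)\to R_S)$, which means $X_S\subset X_A$.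
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
By Lemma~\ref{lem:lower} and \eqref{eq:upper},
\[
X_{L_{-1}}\cap S_f\subset X_A\cap S_f\subset C\cong\mathbb A^1 .
\]
By Corollary~\ref{cor:reduction} at level $-1$, where $A=L_{-1}$, together with Fact~\ref{fact:C}, we have $X_{L_{-1}}\cap S_f\cong X_{\mathcal W_{-1}}\cong\mathbb A^1$. So $X_{L_{-1}}\cap S_f$ is an infinite closed subset of the irreducible curve $C$ and equals $C$. Therefore $X_A\cap S_f=C$, and Corollary~\ref{cor:reduction} at level $k$ gives
\[
X_{\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})}\cong X_A\cap S_f=C\cong\mathbb A^1 . \qedhere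
\]
\end{proof}

\begin{remark}
The hypothesis that $k\ge-1$ is an integer enters through the integrability of $L_{k+1}$, on which Lemma~\ref{lem:norm} rests, and through the free field representation of level $k+1$ by $k+1\ge0$ sets of odd fields, which produces the exponent $s=k+2$. The hypothesis $n\ge4$ enters in Fact~\ref{fact:C}, in the disjointness of $\{1,2\}$ and $\{n-1,n\}$ in Section~\ref{sec:relation}, and in the choice of two distinct middle indices in Lemma~\ref{lem:slice}. For $n\le3$ a two-dimensional subspace of $\mathbb C^n$ is never contained in a subspace of codimension two, so the conditions \eqref{eq:Z} hold trivially and this method gives no upper bound.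
\end{remark}

\begin{thebibliography}{9}

\bibitem{A05}
T. Arakawa, \emph{Representation theory of superconformal algebras and the Kac--Roan--Wakimoto conjecture}, Duke Math. J. \textbf{130} (2005).

\bibitem{A15}
T. Arakawa, \emph{Associated varieties of modules over Kac--Moody algebras and $C_2$-cofiniteness of W-algebras}, IMRN 2015.

\bibitem{ACKL}
T. Arakawa, T. Creutzig, K. Kawasetsu, and A. R. Linshaw, \emph{Orbifolds and cosets of minimal $\mathcal W$-algebras}, arXiv:1610.09348 (2016).

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.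

\end{thebibliography}

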